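\title{Exponentially long basis elements in geometric grid classes of permutations}

\begin{abstract}
The geometric grid class $\mathrm{Geom}(M)$ of a $0/\pm1$-matrix $M$ consists of the permutations that can be drawn on the diagonal segments prescribed by the entries of $M$. We show that the lengths of its basis elements are not bounded by any polynomial in the number $|M|$ of entries of $M$: for every $m\ge1$ there is a matrix with at most $32m^2$ entries whose class has a basis element of length at least $2^m$. In the other direction, if $M$ has $t$ columns and $u$ rows, then every basis element has length at most $2^{O((t+u)\log(|M|+1))}$. Thus the maximum length of a basis element grows singly exponentially.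
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{Permutation classes and geometric grid classes}
Write $[n]=\{1,\dots,n\}$. A finite set $Q\subset\mathbb{R}^2$ is \emph{generic} if no two of its points share an $x$-coordinate or a $y$-coordinate. Two generic sets are \emph{order-isomorphic} if some bijection between them preserves both the left-to-right order and the bottom-to-top order. Every generic set is order-isomorphic to the plot $\{(i,\pi(i)):i\in[n]\}$ of exactly one permutation $\pi$, its \emph{order type}. A permutation $\pi$ \emph{contains} $\sigma$ if some subset of the plot of $\pi$ has order type $\sigma$. A \emph{permutation class} is a set of permutations that is closed downward under containment, and its \emph{basis} is the set of containment-minimal permutations outside it. A permutation outside a class contains a basis element, namely a shortest one among the permutations it contains that lie outside the class. So the basis determines the class, and the length of the longest basis element measures how many points one may have to inspect in order to certify that a permutation is not in the class.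

Let $M$ be a nonempty finite matrix with entries in $\{0,1,-1\}$, with columns indexed $1,\dots,t$ from left to right and rows indexed $1,\dots,u$ from bottom to top. We call $M$ a $t\times u$ matrix, write $M_{k,\ell}$ for the entry in column $k$ and row $\ell$, and put $|M|=tu$. The set $\Lambda_M\subset\mathbb{R}^2$ is the union, over all cells $(k,\ell)$, of the increasing diagonal of the square $[k-1,k]\times[\ell-1,\ell]$ if $M_{k,\ell}=1$, the decreasing diagonal of this square if $M_{k,\ell}=-1$, and nothing if $M_{k,\ell}=0$. The \emph{geometric grid class} $\mathrm{Geom}(M)$ is the set of order types of generic subsets of $\Lambda_M$. A subset of a generic subset of $\Lambda_M$ is again one, so $\mathrm{Geom}(M)$ is a permutation class. For a generic set $Q$ we write $Q\in\mathrm{Geom}(M)$ when its order type is in $\mathrm{Geom}(M)$, and we call a subset of $\Lambda_M$ order-isomorphic to $Q$ a \emph{drawing} of $Q$.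

\subsection*{The question}
Albert, Atkinson, Bouvel, Ru\v{s}kuc and Vatter proved that every $\mathrm{Geom}(M)$ has a finite basis. It is also known that the basis is computable from $M$, and that there is a computable function $f$ such that every basis element of $\mathrm{Geom}(M)$ has length at most $f(|M|)$. The following question is posed in Braunfeld's paper~\cite{Braunfeld}.

\begin{quote}
Is there a polynomial $p$ such that, for every nonempty finite $0/\pm1$-matrix $M$, every basis element of $\mathrm{Geom}(M)$ has length at most $p(|M|)$? Is there a constant $C$ such that the length is always at most $C|M|+C$?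
\end{quote}

The simplest matrices suggest a linear bound. For $M=(0)$ the class contains only the empty permutation and the basis is $\{1\}$; for $M=(1)$ the class consists of the increasing permutations and the basis is $\{21\}$. The next example extends the second case.

\begin{example}\label{ex:row}
Let $M=(1\;1\;\cdots\;1)$ have one row and $t$ columns. A \emph{descent} of a permutation $\pi$ of length $n$ is a position $i$ with $\pi(i)>\pi(i+1)$. Then $\mathrm{Geom}(M)$ is the set of permutations with at most $t-1$ descents. Indeed, in a drawing the points of one column increase, so a descent can occur only where the column changes. Conversely, if $\pi$ has at most $t-1$ descents, cut it into $t$ increasing runs, some possibly empty, and draw the entry of value $v$ in the $k$th run at $(k-1+\frac{v}{n+1},\frac{v}{n+1})$. If $\beta$ is a basis element, choose $t$ of its descents $i$ and keep only the entries in positions $i$ and $i+1$; these pairs remain adjacent, so at least $t$ descents survive, and minimality gives $|\beta|\le 2t$. The permutation $2\,1\,4\,3\cdots(2t)\,(2t-1)$ has $t$ descents and has $t-1$ descents after the deletion of any entry. So the longest basis element has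 length exactly $2t=2|M|$.
\end{example}

There is a general reason behind such a guess. To draw a permutation on $\Lambda_M$ one first decides where the grid lines run among its points. We shall see in Lemmas~\ref{lem:acyclic} and~\ref{lem:short} that, once this decision is made in a slightly refined form, its failure is always witnessed by at most $2(t+u)$ points. A basis element has to defeat all decisions at once, and in Example~\ref{ex:row} a single set of $2t$ points does so. The question is whether the witnesses can always be shared so economically. They cannot.

\subsection*{Results}

\begin{theorem}\label{thm:lower}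
For every $m\ge1$ there is a $0/\pm1$-matrix $M_m$ with $t=2m+2$ columns and $u=6m+2$ rows, so that $|M_m|=4(m+1)(3m+1)\le32m^2$, such that $\mathrm{Geom}(M_m)$ has a basis element of length at least $2^m$.
\end{theorem}

If $p$ is a polynomial, then $p(4(m+1)(3m+1))$ is a polynomial in $m$ and is smaller than $2^m$ for large $m$. So both parts of the question have a negative answer: there is no polynomial bound, and in particular no bound $C|M|+C$. The true growth is nevertheless only singly exponential.

\begin{theorem}\label{thm:upper}
Let $M$ be a $t\times u$ $0/\pm1$-matrix and $L=t+u$. Every basis element of $\mathrm{Geom}(M)$ has length at most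
\[
1+8|M|\,L(2L+1)\,\bigl(528|M|^3\bigr)^{2L-2}=2^{O(L\log(|M|+1))}.
\]
For $|M|\ge2$ this is $|M|^{O(t+u)}$.
\end{theorem}

\begin{corollary}\label{cor:growth}
Let $F(k)$ be the maximum length of a basis element of $\mathrm{Geom}(M)$ over all $M$ with $|M|\le k$.
\begin{enumerate}
\item[(a)] For $k\ge32$ we have $2^{\lfloor\sqrt{k/32}\rfloor}\le F(k)\le2^{O(k\log k)}$.
\item[(b)] For all $t\ge4$ and $u\ge8$ there is a $t\times u$ matrix whose class has a basis element of length at least $2^{\lfloor\min((t-2)/2,\,(u-2)/6)\rfloor}$.
\item[(c)] Fix $A\ge1$. For $t\times u$ matrices $M$ with $1/A\le t/u\le A$ and $|M|\ge2$, every basis element has length at most $2^{O(\sqrt{|M|}\log|M|)}$, with an implied constant depending on $A$.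
\end{enumerate}
\end{corollary}

\begin{proof}
(a) For the lower bound apply Theorem~\ref{thm:lower} with $m=\lfloor\sqrt{k/32}\rfloor\ge1$; then $|M_m|\le32m^2\le k$. For the upper bound apply Theorem~\ref{thm:upper} and note that $(t-1)(u-1)\ge0$ gives $L\le|M|+1\le k+1$.

(b) Let $m=\lfloor\min((t-2)/2,(u-2)/6)\rfloor\ge1$, so that $2m+2\le t$ and $6m+2\le u$. Appending zero columns on the right of $M_m$ and zero rows on top does not change $\Lambda_{M_m}$, and produces a $t\times u$ matrix.

(c) Here $L^2=tu\,(t/u+2+u/t)\le(2A+2)|M|$, so $L=O(\sqrt{|M|})$ in Theorem~\ref{thm:upper}.
\end{proof}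

The matrices $M_m$ satisfy $1<u/t<3$ and $m\ge\sqrt{|M_m|/32}$, so by part~(c) the exponent in Theorem~\ref{thm:lower} is optimal up to a logarithmic factor among matrices of bounded aspect ratio. For long thin matrices we do not determine the correct exponent.

Both proofs turn on the same count: how many essentially different positions of the grid lines must be ruled out separately? In Section~\ref{sec:lower} we build a permutation in which $m$ horizontal grid lines act as independent binary switches, and each of the $2^m$ settings needs a point of its own to be ruled out. In Section~\ref{sec:digraph} we reduce drawing to the acyclicity of a digraph, and in Section~\ref{sec:upper} we show that a number of positions of the grid lines bounded in terms of $M$ alone stands for all the others. The proof of Theorem~\ref{thm:upper} is self-contained and does not use the finite basis theorem.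

All point sets below are generic. Two points form an \emph{increasing pair} if the one further right is higher, and a \emph{decreasing pair} otherwise.

\section{The lower bound}\label{sec:lower}

\subsection{Griddings}
To show that a permutation cannot be drawn on $\Lambda_M$ we use only the coarse information carried by a drawing, namely which cell each point occupies.

\begin{definition}
An \emph{$M$-gridding} of a generic set $Q$ is a pair of maps $c:Q\to[t]$ and $r:Q\to[u]$ such that $c$ is weakly increasing in $x$, $r$ is weakly increasing in $y$, $M_{c(p),r(p)}\ne0$ for all $p\in Q$, and any two distinct points with the same value of $(c,r)$ form an increasing pair if the entry of $M$ there is $1$ and a decreasing pair if it is $-1$.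
\end{definition}

\begin{lemma}\label{lem:gridding}
Let $Q\subset\Lambda_M$ be generic, and assign to each $p\in Q$ a cell $(c(p),r(p))$ whose closed diagonal contains $p$. Then $(c,r)$ is an $M$-gridding. Hence every $Q\in\mathrm{Geom}(M)$ has an $M$-gridding.
\end{lemma}

\begin{proof}
Let $x<x'$ with $x\in[k-1,k]$ and $x'\in[k'-1,k']$. If $k>k'$, then $x\ge k-1\ge k'\ge x'$, which is false; so $k\le k'$, and $c$ is weakly increasing in $x$. The same computation with $y$ in place of $x$ applies to $r$. Two points on one diagonal form a pair of the kind dictated by its slope.
\end{proof}

\subsection{The matrix and a problem about words}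
Fix $m\ge1$ and put $t=2m+2$, $u=6m+2$. The rows of $M=M_m$ come in consecutive pairs, one pair for each letter of the alphabet $\{a_k,s_k,b_k:1\le k\le m\}\cup\{z\}$. Give the letters the indices
\[
\lambda(a_k)=3k-2,\qquad\lambda(s_k)=3k-1,\qquad\lambda(b_k)=3k,\qquad\lambda(z)=3m+1,
\]
and let the letter of index $\lambda$ own the rows $2\lambda-1$ (its \emph{low} row) and $2\lambda$ (its \emph{high} row). Thus $a_k$ owns rows $6k-5,6k-4$, $s_k$ owns rows $6k-3,6k-2$, $b_k$ owns rows $6k-1,6k$, and $z$ owns rows $6m+1,6m+2$. The letters $a_k,s_k,b_k$ have \emph{level} $k$. The entries of $M$ are as follows, for $1\le k\le m$.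
\begin{itemize}
\item Column $k$ has $0$ in rows $6k-5,6k-4,6k-3$ and $1$ elsewhere. Its zeros are in both rows of $a_k$ and the low row of $s_k$.
\item Column $m+1$ has $0$ in rows $6m+1,6m+2$ and $1$ elsewhere. Its zeros are in both rows of $z$.
\item Column $2m+2-k$ has $0$ in rows $6k-2,6k-1,6k$ and $1$ elsewhere. Its zeros are in the high row of $s_k$ and both rows of $b_k$.
\item Column $t=2m+2$ has $1$ in the odd rows and $-1$ in the even rows.
\end{itemize}
Figure~\ref{fig:M1} shows $\Lambda_{M_1}$. The last column is the only one containing $-1$. It will hold a rigid frame of points that fixes the positions of the grid lines up to a small freedom. The other $2m+1$ columns will hold points that encode a word, and what remains of the gridding problem for them is the following.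

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.75]
\draw[gray!50] (0,0) grid (4,8);
\foreach \y in {3,4,5,6,7} \draw (0,\y) -- ++(1,1);
\foreach \y in {0,1,2,3,4,5} \draw (1,\y) -- ++(1,1);
\foreach \y in {0,1,2,6,7} \draw (2,\y) -- ++(1,1);
\foreach \y in {0,2,4,6} {
  \draw (3,\y) -- ++(1,1) -- ++(-1,1);
  \draw[line width=2pt] (3,\y) -- ++(0.33,0.33);
  \draw[line width=2pt] (3,\y) ++(0,2) -- ++(0.33,-0.33);
}
\foreach \y/\n in {1/a_1,3/s_1,5/b_1,7/z} \node[left] at (-0.1,\y) {$\n$};
\foreach \x/\y/\n in {0.36/3.36/1,0.42/6.42/2,0.48/4.48/3,1.54/0.54/4,1.65/3.65/6} {
  \fill (\x,\y) circle (0.09);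
  \node[below right,inner sep=1pt] at (\x,\y) {\scriptsize $\n$};
}
\end{tikzpicture}
\caption{The set $\Lambda_{M_1}$, with $4$ columns and $8$ rows. Each of the letters $a_1,s_1,b_1,z$ owns the two rows that meet at the height of its label. The frame points lie on the thick parts of the last column. The dots draw the word $s_1\,z\,b_1\,a_1\,z\,s_1$ with its fifth letter deleted; each dot is labeled by its position in the word, and both occurrences of $s_1$ are in the high row.}
\label{fig:M1}
\end{figure}

\begin{definition}
Let $w=w_1\cdots w_n$ be a word in the alphabet above and let $I\subseteq[n]$ be a set of positions. A \emph{placement} of $I$ is a pair of maps $c:I\to[2m+1]$ and $r:I\to[u]$ such that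
\begin{enumerate}
\item[(P1)] $c$ is weakly increasing;
\item[(P2)] $r(i)$ is one of the two rows owned by $w_i$, and $r(i)\le r(i')$ whenever $i<i'$ and $w_i=w_{i'}$;
\item[(P3)] $M_{c(i),r(i)}\ne0$ for all $i\in I$.
\end{enumerate}
Given $r$, position $i$ is \emph{blocked} in column $j$ if $M_{j,r(i)}=0$. A \emph{blocked sequence} for $r$ is a sequence $x_1\le\dots\le x_{2m+1}$ in $I$ with $x_j$ blocked in column $j$ for every $j$.
\end{definition}

\begin{lemma}\label{lem:blocked}
If $(c,r)$ is a placement of $I$, then there is no blocked sequence for $r$.
\end{lemma}

\begin{proof}
Let $x_1\le\dots\le x_{2m+1}$ be a blocked sequence. By (P3), $c(x_j)\ne j$ for all $j$. We show by induction that $c(x_j)\ge j+1$. First, $c(x_1)\ge1$ and $c(x_1)\neq1$. Next, $c(x_j)\ge c(x_{j-1})\ge j$ by (P1), and $c(x_j)\ne j$. For $j=2m+1$ we get $c(x_{2m+1})\ge2m+2$, which is out of range.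
\end{proof}

For a fixed $r$ the converse holds as well. Read $I$ from left to right, starting in column $1$ and moving one column to the right whenever the current position is blocked in the current column. Either every position is placed, or the positions that caused the $2m+1$ moves form a blocked sequence. So for each single choice of rows at most $2m+1$ positions are needed to prevent a placement. A long minimal obstruction can only come from the freedom in $r$, and the choice of row matters only for the letters $s_k$: these are the switches.

\begin{example}[the case $m=1$]\label{ex:m1}
Drop the subscripts. Column $1$ blocks $a$ and low $s$, column $2$ blocks $z$, and column $3$ blocks high $s$ and $b$. Take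
\[
w=s\,z\,b\,a\,z\,s .
\]
The set $[6]$ has no placement. If position $1$ is low, then $1,2,3$ is a blocked sequence. If position $1$ is high, then position $6$ is high by (P2), and $4,5,6$ is a blocked sequence. Now delete the first $z$, make both occurrences of $s$ low, and put positions $1,3$ in column $2$ and $4,5,6$ in column $3$: this is a placement. Delete instead the second $z$, make both occurrences of $s$ high, and put $1,2,3$ in column $1$ and $4,6$ in column $2$: this is the placement of Figure~\ref{fig:M1}. So every set of positions without a placement contains both occurrences of $z$, one for each setting of the switch. The second half of (P2) cannot be dropped: with position $1$ high and position $6$ low, we could put $1,2,3$ in column $1$, $4$ in column $2$ and $5,6$ in column $3$.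
\end{example}

\subsection{The word}
To add a switch we substitute the word of Example~\ref{ex:m1}, in new letters, for each $z$, and three new columns for the middle column. Formally, let
\[
W_{m+1}=z,\qquad W_k=s_k\,W_{k+1}\,b_k\,a_k\,W_{k+1}\,s_k\quad(1\le k\le m),\qquad w=W_1=w_1\cdots w_n .
\]
The word $W_{k+1}$ contains only $z$ and letters of level greater than $k$, so the four displayed letters are the only letters of level $k$ in $W_k$.

Each $\theta\in\{0,1\}^m$ describes a path down this recursion. Let $U_1=[n]$. Given an interval $U_k$ of positions that spells $W_k$, let $U_{k+1}\subset U_k$ be the interval occupied by the first displayed copy of $W_{k+1}$ if $\theta_k=0$ and by the second if $\theta_k=1$. Let $A_k$ and $E_k$ be the positions immediately before and immediately after $U_{k+1}$. Thus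
\[
\begin{array}{ll}
\theta_k=0:&A_k\text{ is the first }s_k\text{ of }U_k\text{ and }E_k\text{ is the }b_k\text{ of }U_k;\\[2pt]
\theta_k=1:&A_k\text{ is the }a_k\text{ of }U_k\text{ and }E_k\text{ is the last }s_k\text{ of }U_k.
\end{array}
\]
The interval $U_{m+1}$ is a single position $Z_\theta$, with letter $z$. Since $A_{k+1},E_{k+1}\in U_{k+1}$,
\begin{equation}\label{eq:nested}
A_1<\dots<A_m<Z_\theta<E_m<\dots<E_1 .
\end{equation}
The interval $U_k$ depends only on $\theta_1,\dots,\theta_{k-1}$. If $\theta$ and $\theta'$ first differ in coordinate $k$, they lead into disjoint subintervals of the same $U_k$, so the $2^m$ positions $Z_\theta$ are distinct.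

\begin{lemma}\label{lem:noplacement}
The set $[n]$ has no placement.
\end{lemma}

\begin{proof}
Let $(c,r)$ be a placement. Choose $\theta_1,\dots,\theta_m$ in turn: once $U_k$ is known, let $\theta_k=0$ if the first $s_k$ of $U_k$ is low and $\theta_k=1$ if it is high. If $\theta_k=0$, then $A_k$ is a low $s_k$, in row $6k-3$, and $E_k$ is a $b_k$, in row $6k-1$ or $6k$. If $\theta_k=1$, then $A_k$ is an $a_k$, in row $6k-5$ or $6k-4$, and $E_k$ is the last $s_k$ of $U_k$, which by (P2) is high because the first one is, so it is in row $6k-2$. In both cases $A_k$ is blocked in column $k$ and $E_k$ is blocked in column $2m+2-k$. Finally $Z_\theta$ is blocked in column $m+1$. So \eqref{eq:nested} is a blocked sequence, against Lemma~\ref{lem:blocked}.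
\end{proof}

\begin{lemma}\label{lem:placement}
For every $\theta\in\{0,1\}^m$ the set $[n]\setminus\{Z_\theta\}$ has a placement.
\end{lemma}

\begin{proof}
The copy of $W_{k+1}$ in $U_k$ that the path does not enter must be placed whole. We put it into column $k$ or column $2m+2-k$, which block only letters of level $k$, and we set the switch $s_k$ so that the neighboring letters of level $k$ fit there too.

Put every $s_k$ in row $6k-3+\theta_k$, and every other letter in its low row: $a_k$ in row $6k-5$, $b_k$ in row $6k-1$, $z$ in row $6m+1$. Then (P2) holds. With $A_0=-\infty$ and $E_0=+\infty$, put position $i\ne Z_\theta$ in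
\[
\begin{array}{lll}
\text{column }k&\text{if }A_{k-1}\le i<A_k&(1\le k\le m),\\
\text{column }m+1&\text{if }A_m\le i\le E_m,&\\
\text{column }2m+2-k&\text{if }E_k<i\le E_{k-1}&(1\le k\le m).
\end{array}
\]
By \eqref{eq:nested} these ranges partition the positions into consecutive intervals, so (P1) holds. We check (P3).

\emph{Column $k\le m$}, with zeros in rows $6k-5,6k-4,6k-3$. Since $A_{k-1}$ immediately precedes $U_k$, this column receives $A_{k-1}$ (if $k\ge2$) and the positions of $U_k$ before $A_k$. The letter at $A_{k-1}$ has level $k-1$, so its row is at most $6k-6$. If $\theta_k=0$, no position of $U_k$ precedes $A_k$. If $\theta_k=1$, these positions spell $s_kW_{k+1}b_k$, with $s_k$ in row $6k-2$, $b_k$ in row $6k-1$, and the letters of $W_{k+1}$ in rows above $6k$.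

\emph{Column $m+1$}, with zeros in the rows of $z$. The positions $A_m,Z_\theta,E_m$ are consecutive, so this column receives only $A_m$ and $E_m$, whose letters have level $m$.

\emph{Column $2m+2-k$}, with zeros in rows $6k-2,6k-1,6k$. Since $E_{k-1}$ immediately follows $U_k$, this column receives the positions of $U_k$ after $E_k$, and $E_{k-1}$ (if $k\ge2$), whose row is at most $6k-6$. If $\theta_k=1$, no position of $U_k$ follows $E_k$. If $\theta_k=0$, these positions spell $a_kW_{k+1}s_k$, with $a_k$ in row $6k-5$, $s_k$ in row $6k-3$, and the letters of $W_{k+1}$ in rows above $6k$.
\end{proof}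

\subsection{The frame}
We turn $w$ into a point set. The difficulty is that a gridding may place its horizontal lines anywhere, whereas (P2) confines each letter to its own two rows, and it may use the last column, which a placement may not. The frame enforces both restrictions. A zigzag of points that alternately rises and falls $u$ times cannot fit into one column without using every row, and only the last column of $M$ has the signs to receive it. To be sure that some zigzag stays in one column we take $t$ of them side by side, since the $t-1$ vertical grid lines can cut at most $t-1$ of them.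

\emph{Word points.} Fix $\frac13<\tau_1<\dots<\tau_n<\frac23$. For $i\in[n]$ let $v_i=(\tau_i,\;2\lambda-\frac32+\tau_i)$, where $\lambda=\lambda(w_i)$.

\emph{Frame points.} Choose disjoint intervals $J_1<\dots<J_t$ in $(0,\frac13)$. For each $e\in[t]$ and each row $j\in[u]$ choose four numbers $\xi\in J_e$, all chosen numbers being distinct. A number $\xi$ chosen for $(e,j)$ gives the point $(t-1+\xi,\;j-1+\xi)$ if $j$ is odd and $(t-1+\xi,\;j-\xi)$ if $j$ is even. This point lies on the diagonal of the cell $(t,j)$, so all frame points are on $\Lambda_M$. The $4u$ points with a given $e$ form \emph{copy $e$}; different copies occupy disjoint $x$-ranges. The four points of a copy in row $j$ form an increasing sequence if $j$ is odd and a decreasing sequence if $j$ is even.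

For each index $\lambda$, the frame points of row $2\lambda-1$ have heights in $(2\lambda-2,2\lambda-\frac53)$ and those of row $2\lambda$ have heights in $(2\lambda-\frac13,2\lambda)$. Call the interval $(2\lambda-\frac53,\,2\lambda-\frac13)$ between them the \emph{gap} of $\lambda$. The word points of the letter of index $\lambda$ have heights in $(2\lambda-\frac76,2\lambda-\frac56)$, inside the gap, increasing with $i$. All word points are to the left of all frame points and are ordered from left to right by $i$. For $I\subseteq[n]$ let $P_I$ be the generic set consisting of all frame points and the word points $v_i$ with $i\in I$.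

\begin{proposition}\label{prop:frame}
For $I\subseteq[n]$ the following are equivalent: \textup{(i)} $P_I\in\mathrm{Geom}(M)$; \textup{(ii)} $P_I$ has an $M$-gridding; \textup{(iii)} $I$ has a placement.
\end{proposition}

\begin{proof}
(i)$\Rightarrow$(ii) is Lemma~\ref{lem:gridding}.

(ii)$\Rightarrow$(iii). Let $(c,r)$ be an $M$-gridding of $P_I$.

\emph{Step 1: some copy lies in one column.} If $c$ were non-constant on each of the $t$ copies, it would increase by at least $1$ across each of $t$ disjoint $x$-ranges, and $\max c-\min c\ge t$. But $c$ takes values in $[t]$. So $c$ has a constant value $\gamma$ on some copy. Let $p_{j,1},\dots,p_{j,4}$ be the points of this copy in row $j$, by increasing height.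

\emph{Step 2: this copy fixes the rows, and $\gamma=t$.} For $1\le j<u$ the points $p_{j,3},p_{j,4},p_{j+1,1},p_{j+1,2}$ are listed by increasing height. If $r(p_{j,3})=r(p_{j+1,2})$, then all four have the same value of $(c,r)$. But one of the pairs $\{p_{j,3},p_{j,4}\}$, $\{p_{j+1,1},p_{j+1,2}\}$ is increasing and the other is decreasing, which no cell allows. Hence
\[
1\le r(p_{1,2})\le r(p_{1,3})<r(p_{2,2})\le r(p_{2,3})<\dots<r(p_{u,2})\le r(p_{u,3})\le u .
\]
There are $u-1$ strict inequalities between numbers in $[u]$, so $r(p_{j,2})=r(p_{j,3})=j$ for all $j$. The points $p_{2,2},p_{2,3}$ form a decreasing pair in the cell $(\gamma,2)$, so $M_{\gamma,2}=-1$ and $\gamma=t$.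

\emph{Step 3: the word points.} Let $i\in I$ and $\lambda=\lambda(w_i)$. The point $v_i$ lies above $p_{2\lambda-1,3}$ and below $p_{2\lambda,2}$, so $r(v_i)\in\{2\lambda-1,2\lambda\}$. Suppose $c(v_i)=t$. If $r(v_i)=2\lambda-1$, then $v_i$ shares with $p_{2\lambda-1,3}$ a cell with entry $1$, but lies to the left of it and above it. If $r(v_i)=2\lambda$, then $v_i$ shares with $p_{2\lambda,2}$ a cell with entry $-1$, but lies to the left of it and below it. Both are impossible, so $c(v_i)\le2m+1$. The maps $i\mapsto c(v_i)$ and $i\mapsto r(v_i)$ form a placement: (P1) holds because the $x$-coordinate of $v_i$ increases with $i$, the second half of (P2) holds because the heights of the points of one letter increase with $i$, and (P3) is part of the definition of a gridding.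

(iii)$\Rightarrow$(i). Let $(c,r)$ be a placement of $I$. Keep the frame points, and move $v_i$ to $v_i'=(c(i)-1+\tau_i,\;r(i)-1+\tau_i)$. The nonzero entries in columns $1,\dots,2m+1$ equal $1$, so $v_i'\in\Lambda_M$ by (P3). We check that the move preserves both orders. If $i<i'$, then $c(i)\le c(i')$ and $\tau_i<\tau_{i'}$, so $v_i'$ is to the left of $v_{i'}'$. Also $v'_i$ has $x$-coordinate less than $2m+1=t-1$, so it is to the left of the frame. If $\lambda=\lambda(w_i)$, the height of $v_i'$ is in $(2\lambda-\frac53,2\lambda-\frac43)$ when $r(i)=2\lambda-1$ and in $(2\lambda-\frac23,2\lambda-\frac13)$ when $r(i)=2\lambda$. In both cases it is still in the gap of $\lambda$, so its vertical order with respect to the frame points and to the points of other letters is unchanged. If $i<i'$ and $w_i=w_{i'}$, then $r(i)\le r(i')$ and $\tau_i<\tau_{i'}$, so $v_i'$ is below $v_{i'}'$. All these comparisons are strict, so the new set is generic and is a drawing of $P_I$.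
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:lower}]
We have $|M_m|=(2m+2)(6m+2)=4(m+1)(3m+1)\le4\cdot2m\cdot4m$. Let $P=P_{[n]}$. By Lemma~\ref{lem:noplacement} and Proposition~\ref{prop:frame}, $P\notin\mathrm{Geom}(M)$, so some subset $B\subseteq P$ has a basis element as its order type. If $B$ missed the point $v_{Z_\theta}$ for some $\theta$, then $B\subseteq P_{[n]\setminus\{Z_\theta\}}$, which is in $\mathrm{Geom}(M)$ by Lemma~\ref{lem:placement} and Proposition~\ref{prop:frame}; then $B\in\mathrm{Geom}(M)$, a contradiction. So $B$ contains the $2^m$ distinct points $v_{Z_\theta}$.
\end{proof}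

\begin{remark}
The order types of the generic sets that have an $M$-gridding form a class, the monotone grid class $\mathrm{Grid}(M)$, which contains $\mathrm{Geom}(M)$ by Lemma~\ref{lem:gridding}. By Proposition~\ref{prop:frame}, $P\notin\mathrm{Grid}(M_m)$ while $P\setminus\{v_{Z_\theta}\}\in\mathrm{Grid}(M_m)$ for every $\theta$. So the same argument shows that $\mathrm{Grid}(M_m)$ has a basis element of length at least $2^m$.
\end{remark}

\section{Drawings and acyclic digraphs}\label{sec:digraph}

For the upper bound we need a combinatorial criterion for membership in $\mathrm{Geom}(M)$. A gridding need not come from a drawing, as the following example shows.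

\begin{example}\label{ex:X}
Let $M_{1,1}=M_{2,2}=1$ and $M_{1,2}=M_{2,1}=-1$, so that $\Lambda_M$ is an X centered at $(1,1)$ and $|x-1|=|y-1|=:\delta$ on $\Lambda_M$. Let $p_1,\dots,p_4$ be the points of $2413$ from left to right, and assign them to the cells $(1,1),(1,2),(2,1),(2,2)$. This is an $M$-gridding. A drawing with these cells would have $\delta(p_1)>\delta(p_2)$ because $p_1$ is left of $p_2$ in column $1$, $\delta(p_2)>\delta(p_4)$ because $p_2$ is above $p_4$ in row $2$, $\delta(p_4)>\delta(p_3)$ because $p_4$ is right of $p_3$ in column $2$, and $\delta(p_3)>\delta(p_1)$ because $p_3$ is below $p_1$ in row $1$. These inequalities form a cycle, so there is no such drawing.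
\end{example}

The argument works because one parameter $\delta$ is monotone in $x$ within each column and monotone in $y$ within each row. In general one would orient the diagonals so that those of column $k$ share a horizontal direction $\varepsilon_k=\pm1$ and those of row $\ell$ share a vertical direction $\eta_\ell=\pm1$. This requires $M_{k,\ell}=\varepsilon_k\eta_\ell$ at the nonzero entries, which fails for a $2\times2$ matrix with three entries $1$ and one entry $-1$, as the product of the four entries would be $1$. Halving every column and every row removes the problem: the distance from the center of the cell increases to the right in the right half of a column and to the left in the left half, and likewise for rows.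

Let $Q$ be a generic set and let $c:Q\to[2t]$ and $r:Q\to[2u]$ be arbitrary maps. The values $2k-1$ and $2k$ of $c$ stand for the left and right halves of column $k$, and the values $2\ell-1$ and $2\ell$ of $r$ for the lower and upper halves of row $\ell$. A \emph{line} is one of these $2t$ half-columns or $2u$ half-rows, so there are $2L$ lines, where $L=t+u$; a point $p$ is \emph{on} the lines $c(p)$ and $r(p)$. Define a digraph $G_{c,r}(Q)$ on $Q$ by putting an edge $p\to q$, for $p\ne q$, if
\begin{itemize}
\item $c(p)=c(q)=v$, and $x(p)<x(q)$ with $v$ even or $x(p)>x(q)$ with $v$ odd; or
\item $r(p)=r(q)=h$, and $y(p)<y(q)$ with $h$ even or $y(p)>y(q)$ with $h$ odd.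
\end{itemize}
We say that the line $v$, respectively $h$, \emph{witnesses} the edge. An edge $p\to q$ says that $q$ must be farther from the center of its cell than $p$ is from the center of its own. The edges witnessed by a line $\ell$ form a strict linear order $<_\ell$ on the points on $\ell$. For $S\subseteq Q$, the digraph $G_{c,r}(S)$ of the restricted maps is the subgraph induced on $S$.

A pair $(v,h)\in[2t]\times[2u]$ is \emph{admissible} if $M_{\lceil v/2\rceil,\lceil h/2\rceil}=1$ and $v\equiv h\pmod2$, or $M_{\lceil v/2\rceil,\lceil h/2\rceil}=-1$ and $v\not\equiv h\pmod2$. These are the quarter-cells crossed by a diagonal; each cell has at most two, so there are at most $2|M|$ admissible pairs. The pair of maps $(c,r)$ is \emph{monotone} if $c$ is weakly increasing in $x$ and $r$ is weakly increasing in $y$, and it is a \emph{doubled gridding} of $Q$ if it is monotone and $(c(p),r(p))$ is admissible for every $p\in Q$.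

A \emph{path} is a sequence $v_1\to\dots\to v_k$ of $k\ge1$ distinct vertices, and a \emph{cycle} is a path with $k\ge2$ together with an edge $v_k\to v_1$. We use two elementary facts about finite digraphs without loops. The vertices of a digraph without cycles can be listed so that every edge goes forward. A closed walk with at least one edge contains a cycle among its vertices.

\begin{lemma}\label{lem:acyclic}
A generic set $Q$ is in $\mathrm{Geom}(M)$ if and only if it has a doubled gridding $(c,r)$ such that $G_{c,r}(Q)$ has no cycle.
\end{lemma}

\begin{proof}
Suppose first that $Q\subset\Lambda_M$. Assign each $p=(x,y)$ to a cell $(k,\ell)$ whose diagonal contains it. Then $|x-(k-\frac12)|=|y-(\ell-\frac12)|=:\tau(p)$. If $\tau(p)>0$, let $c(p)=2k$ or $2k-1$ according as $x>k-\frac12$ or $x<k-\frac12$, and $r(p)=2\ell$ or $2\ell-1$ according as $y>\ell-\frac12$ or $y<\ell-\frac12$. On an increasing diagonal $x-(k-\frac12)$ and $y-(\ell-\frac12)$ have the same sign, and on a decreasing one opposite signs, so $(c(p),r(p))$ is admissible. If $\tau(p)=0$, let $c(p)=2k$ and let $r(p)\in\{2\ell-1,2\ell\}$ be the value that makes the pair admissible. For monotonicity, let $y(p)<y(p')$. By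 Lemma~\ref{lem:gridding} the rows satisfy $\ell\le\ell'$. If $\ell<\ell'$, then $r(p)\le2\ell<r(p')$. If $\ell=\ell'$ and $r(p)>r(p')$, then $y(p)\ge\ell-\frac12\ge y(p')$, which is false. The same argument applies to $c$. Finally let $p\to q$ be witnessed by the half-row $h$ of row $\ell$. If $h=2\ell$, then $\ell-\frac12\le y(p)<y(q)$, and if $h=2\ell-1$, then $\ell-\frac12\ge y(p)>y(q)$; in both cases $\tau(p)<\tau(q)$. The same holds for half-columns. So $\tau$ increases along edges and there is no cycle.

Conversely, let $(c,r)$ be a doubled gridding without a cycle. List $Q$ so that edges go forward, and choose an injective $\tau:Q\to(0,\frac12)$ increasing along the list. With $k=\lceil c(p)/2\rceil$ and $\ell=\lceil r(p)/2\rceil$, move $p$ to $p'=(k-\frac12\pm\tau(p),\;\ell-\frac12\pm\tau(p))$, where the first sign is $+$ exactly when $c(p)$ is even and the second exactly when $r(p)$ is even. By admissibility the signs agree if $M_{k,\ell}=1$ and differ if $M_{k,\ell}=-1$, so $p'\in\Lambda_M$. Let $x(p)<x(q)$; then $c(p)\le c(q)$. If $c(p)<c(q)$, then $x(p')<x(q')$ because $x(p')$ lies in the open interval $(\frac{c(p)-1}2,\frac{c(p)}2)$, and likewise for $q$. If $c(p)=c(q)$ is even,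 then $p\to q$ and $\tau(p)<\tau(q)$; if it is odd, then $q\to p$ and $\tau(q)<\tau(p)$. In both cases $x(p')<x(q')$. The same holds for $y$.
\end{proof}

Because the digraph is a union of $2L$ linear orders, its shortest cycles and paths are short, however many points there are. We shall apply this to maps that need not be doubled griddings, so we state it for arbitrary maps.

\begin{lemma}\label{lem:short}
Let $c:Q\to[2t]$ and $r:Q\to[2u]$ be arbitrary and $G=G_{c,r}(Q)$.
\begin{enumerate}
\item[(a)] A shortest cycle of $G$ has at most $2L$ vertices.
\item[(b)] If $G$ has no cycle, then a shortest path from one set of vertices to another has at most $2L+1$ vertices.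
\end{enumerate}
\end{lemma}

\begin{proof}
Label each edge of the cycle or path by a line that witnesses it. It suffices to show that no line labels two edges, for then there are at most $2L$ edges. Suppose that $v_i\to v_{i+1}$ and $v_j\to v_{j+1}$, with $i<j$, have the same label $\ell$, where in a cycle with $k$ vertices $v_{k+1}=v_1$. The endpoints of both edges are on $\ell$, so they are comparable in $<_\ell$. If $v_i<_\ell v_{j+1}$, then $v_i\to v_{j+1}$ is an edge, and using it in place of the stretch $v_{i+1},\dots,v_j$ gives a shorter cycle, respectively a shorter path with the same endpoints. Otherwise $v_j<_\ell v_{j+1}\le_\ell v_i<_\ell v_{i+1}$. Then $v_j\ne v_{i+1}$, and the edge $v_j\to v_{i+1}$ closes the stretch $v_{i+1},\dots,v_j$ to a cycle that omits $v_i$. In (a) this cycle is shorter, and in (b) it should not exist.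
\end{proof}

\section{The upper bound}\label{sec:upper}

\subsection{The idea on one row}\label{sub:model}
By Lemmas~\ref{lem:acyclic} and~\ref{lem:short}, each way of running the grid lines through a basis element fails on at most $2L$ points, and the union of these small sets is already outside the class, so it is the whole basis element. This gives no bound as it stands, because the number of ways grows with the number of points. We must find witnesses that serve many ways at once.

Return to $M=(1\;1\;\cdots\;1)$ and let $\beta\notin\mathrm{Geom}(M)$ have length $n$. A choice of columns is a sequence $0=T_0\le T_1\le\dots\le T_t=n$, column $j+1$ receiving the positions in $(T_j,T_{j+1}]$. Push the cuts to the right greedily: let $T_0^*=0$, and let $T^*_{j+1}$ be the largest position such that $\beta$ is increasing on $(T^*_j,T^*_{j+1}]$. Then $T^*_t<n$, since $\beta$ is not a concatenation of $t$ increasing runs. So $T^*_0<T^*_1<\dots<T^*_t$, and $T^*_1,\dots,T^*_t$ are descents. Given any $T$, let $j$ be least with $T_{j+1}>T^*_{j+1}$; it exists because $T_t=n>T_t^*$. Then $T_j\le T^*_j<T^*_{j+1}<T^*_{j+1}+1\le T_{j+1}$, so the descent at $T^*_{j+1}$ lies inside column $j+1$ of $T$. The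 earliest witnesses after the greedy cuts defeat every $T$.

Two things change in general. First, there are vertical and horizontal cuts, and no common direction in which to push them. We obtain one from minimality: after deleting a point $p_0$ the basis element can be drawn, and ordering the points by their distance from the centers of their cells gives a single time axis on which every cut becomes a moment. Second, a cycle may run through several of the intervals between consecutive moments. So when a cut is pushed we must keep unchanged not only whether the interval contains a cycle, but also which kinds of points it connects by paths. There is then no single greedy sequence, but the number of them is bounded in terms of $M$.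

\subsection{Time and letters}
Let $B$ be a generic set whose order type is a basis element of $\mathrm{Geom}(M)$, and $n=|B|$. We may assume $n\ge2$. Fix $p_0\in B$ and put $Q=B\setminus\{p_0\}$ and $N=n-1$. By minimality $Q\in\mathrm{Geom}(M)$, so by Lemma~\ref{lem:acyclic} it has a doubled gridding $(c_0,r_0)$ without a cycle. List $Q=\{q_1,\dots,q_N\}$ so that all edges of $G_{c_0,r_0}(Q)$ go from smaller to larger index; we think of the index as time. For integers $i,i'$ let $Q(i,i']=\{q_k:i<k\le i'\}$, which is empty if $i'\le i$.

The \emph{letter} of $q\in Q$ records the pair $(c_0(q),r_0(q))$, whether $q$ is left or right of $p_0$, and whether $q$ is below or above $p_0$. The number $K$ of letters that occur satisfies $K\le4\cdot2|M|=8|M|$. We write $c_0(a)$ and $r_0(a)$ for the values recorded in the letter $a$. The word formed by the letters determines $B$, in the following sense.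

\begin{lemma}\label{lem:order}
Among the points of $Q$ with $c_0=v$, the left-to-right order is the order of indices if $v$ is even and its reverse if $v$ is odd. For $i\neq k$, whether $x(q_i)<x(q_k)$ is determined by the letters of $q_i$ and $q_k$ and by whether $i<k$. The same statements hold for $r_0$ and $y$. The position of $q_i$ relative to $p_0$ is determined by its letter.
\end{lemma}

\begin{proof}
Two points with $c_0=v$ are joined by an edge witnessed by $v$, which goes from left to right if $v$ is even, from right to left if $v$ is odd, and from smaller to larger index in any case. If $c_0(q_i)\ne c_0(q_k)$, the point with the smaller value is to the left, by monotonicity of $c_0$. The last statement is part of the definition of a letter.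
\end{proof}

\subsection{Cuts, types and times}
A monotone pair $(c,r)$ on $B$ is given on $Q$ by $2t-1$ vertical cuts, the $v$th separating $\{c\le v\}$ from $\{c>v\}$, and $2u-1$ horizontal cuts. Relative to the reference gridding, a vertical cut falls into some half-column of $c_0$, and by Lemma~\ref{lem:order} its position there is a moment in time. We separate the data into a part with boundedly many possibilities, the type, and the moments themselves.

Let $\Gamma=\{V_1,\dots,V_{2t-1},H_1,\dots,H_{2u-1}\}$ be a set of symbols, called \emph{cuts}, and $d=|\Gamma|=2L-2$. A \emph{type} $\Theta$ consists of weakly increasing sequences $\kappa_1\le\dots\le\kappa_{2t-1}$ in $[2t]$ and $\mu_1\le\dots\le\mu_{2u-1}$ in $[2u]$, a pair $(c_*,r_*)\in[2t]\times[2u]$, and a bijection $\sigma:\Gamma\to[d]$. A \emph{time sequence} is a sequence $T$ of integers $0=T_0\le T_1\le\dots\le T_d\le T_{d+1}=N$. Given $\Theta$ and $T$, the cut $\gamma$ has time $T_{\sigma(\gamma)}$. For $v\in[2t-1]$ let $X_v\subseteq Q$ consist of the points $q_i$ such that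
\[
c_0(q_i)>\kappa_v,\quad\text{or}\quad c_0(q_i)=\kappa_v\text{ is even and }i>T_{\sigma(V_v)},\quad\text{or}\quad c_0(q_i)=\kappa_v\text{ is odd and }i\le T_{\sigma(V_v)} .
\]
Define $Y_h\subseteq Q$ for $h\in[2u-1]$ by the same rule with $r_0,\mu_h,H_h$ in place of $c_0,\kappa_v,V_v$. Let $g_{\Theta,T}=(c,r)$ be the pair of maps on $B$ with $(c(p_0),r(p_0))=(c_*,r_*)$ and
\[
c(q)=1+|\{v:q\in X_v\}|\in[2t],\qquad r(q)=1+|\{h:q\in Y_h\}|\in[2u]\qquad(q\in Q).
\]
Let $G_{\Theta,T}$ denote the digraph of $g_{\Theta,T}$.

\begin{lemma}\label{lem:types}
\begin{enumerate}
\item[(a)] For all $\Theta,T$ the restriction of $g_{\Theta,T}$ to $Q$ is monotone.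
\item[(b)] Every monotone pair of maps $c:B\to[2t]$, $r:B\to[2u]$ equals $g_{\Theta,T}$ for some $\Theta,T$.
\item[(c)] There are at most $4^d\cdot4|M|\cdot d!$ types.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The points with $c_0>\kappa_v$ lie to the right of those with $c_0\le\kappa_v$, those with $c_0<\kappa_v$ lie to the left of all others, and by Lemma~\ref{lem:order} the points of $X_v$ with $c_0=\kappa_v$ form a final segment of $\{c_0=\kappa_v\}$ in the left-to-right order. So each $X_v$ is a final segment of $Q$ in this order, and $c$ is weakly increasing in $x$ on $Q$. The same holds for $Y_h$ and $r$.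

(b) Put $(c_*,r_*)=(c(p_0),r(p_0))$. For $v\in[2t-1]$ let $R_v=\{q\in Q:c(q)>v\}$, and let $\kappa_v$ be the largest value of $c_0$ on $Q\setminus R_v$, or $1$ if this set is empty. The sets $Q\setminus R_v$ grow with $v$, so $(\kappa_v)$ is weakly increasing. By definition $R_v$ contains every point with $c_0>\kappa_v$. It contains no point $q$ with $c_0(q)<\kappa_v$: in that case $\kappa_v>1$, so there is $q'\notin R_v$ with $c_0(q')=\kappa_v$, the point $q$ is to the left of $q'$, and $c(q)\le c(q')\le v$. Finally $R_v$ meets $\{c_0=\kappa_v\}$ in a final segment in the left-to-right order. If $\kappa_v$ is even, let the time of $V_v$ be the largest index of a point of $\{c_0=\kappa_v\}\setminus R_v$; if $\kappa_v$ is odd, the largest index of a point of $\{c_0=\kappa_v\}\cap R_v$; and $0$ if there is no such point. Treat the horizontal cuts in the same way, and choose $\sigma$ and $T$ so that $T_1\le\dots\le T_d$ are these times in sorted order. By Lemma~\ref{lem:order}, $X_v=R_v$. Since $1+|\{v\in[2t-1]:v<c(q)\}|=c(q)$, the first map of $g_{\Theta,T}$ is $c$, and in the same way the second is $r$.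

(c) The number of weakly increasing sequences of length $2t-1$ in $[2t]$ is $\binom{4t-2}{2t-1}\le4^{2t-1}$, and for the $\mu_h$ it is $\binom{4u-2}{2u-1}\le4^{2u-1}$. There are $4tu$ pairs $(c_*,r_*)$ and $d!$ bijections $\sigma$.
\end{proof}

\subsection{Factors and classes}
Between two consecutive moments no cut acts, so there the values of $g_{\Theta,T}$ depend only on the letter. For $0\le j\le d$, \emph{factor $j$} of $T$ is $Q(T_j,T_{j+1}]$. The \emph{class} of $q\in Q$ with respect to $T$ is the pair $(a,j)$, where $a$ is the letter of $q$ and $q$ lies in factor $j$. For any letter $a$ and any $0\le j\le d$ define $\Phi_\Theta(a,j)\in[2t]\times[2u]$ as follows. Its first coordinate is $1$ plus the number of $v$ such that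
\[
c_0(a)>\kappa_v,\quad\text{or}\quad c_0(a)=\kappa_v\text{ is even and }\sigma(V_v)\le j,\quad\text{or}\quad c_0(a)=\kappa_v\text{ is odd and }\sigma(V_v)>j,
\]
and its second coordinate is given by the same rule for the horizontal cuts. Let $G_{\Theta,j}$ be the digraph on all of $Q$ defined by the maps that send a point of letter $a$ to $\Phi_\Theta(a,j)$. Neither $\Phi_\Theta$ nor $G_{\Theta,j}$ depends on $T$.

\begin{lemma}\label{lem:factors}
Fix $\Theta$. For every $T$, a point of class $(a,j)$ has the value $\Phi_\Theta(a,j)$ under $g_{\Theta,T}$. Moreover:
\begin{enumerate}
\item[(E1)] If $q,q'$ lie in different factors of $T$, whether $q\to q'$ is an edge of $G_{\Theta,T}$ is determined by the classes of $q$ and $q'$ alone. Whether $q\to p_0$, and whether $p_0\to q$, is determined by the class of $q$ alone.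
\item[(E2)] On factor $j$ of $T$, the digraphs $G_{\Theta,T}$ and $G_{\Theta,j}$ have the same edges.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $T_j<i\le T_{j+1}$ and $e\in[d]$. If $e\le j$, then $i>T_j\ge T_e$, and if $e>j$, then $i\le T_{j+1}\le T_e$. So the conditions defining $q_i\in X_v$ and $q_i\in Y_h$ are those in the definition of $\Phi_\Theta$, which proves the first statement and (E2). An edge $q\to q'$ is decided by the values of the two points and by their horizontal and vertical order. If the points lie in different factors, the classes tell which index is smaller, and Lemma~\ref{lem:order} then gives both orders. For $p_0$ the values are $(c_*,r_*)$ and the orders are recorded in the letter of $q$.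
\end{proof}

\subsection{Violations}
We now list the ways in which $g_{\Theta,T}$ can fail to be a doubled gridding without a cycle. A class $(a,j)$ with $\Phi_\Theta(a,j)=(v,h)$ is \emph{bad} for $\Theta$ if $(v,h)$ is not admissible, or if it contradicts monotonicity with respect to $p_0$: the letter $a$ says left of $p_0$ and $v>c_*$, or right and $v<c_*$, or below and $h>r_*$, or above and $h<r_*$. A set $S$ with $p_0\in S\subseteq B$ \emph{contains a violation for $(\Theta,T)$} if
\begin{enumerate}
\item[(i)] $(c_*,r_*)$ is not admissible; or
\item[(ii)] $S$ contains a point of $Q$ whose class with respect to $T$ is bad for $\Theta$; or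
\item[(iii)] $G_{\Theta,T}$ has a cycle with all vertices in $S$.
\end{enumerate}
If $S$ contains a violation for $(\Theta,T)$, so does every larger subset of $B$.

\begin{lemma}\label{lem:reduction}
\begin{enumerate}
\item[(a)] $B$ contains a violation for every $(\Theta,T)$.
\item[(b)] If $p_0\in S\subseteq B$ and $S$ contains a violation for every $(\Theta,T)$, then $S=B$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Suppose that (i) and (ii) fail for $B$. Then all values of $g_{\Theta,T}$ are admissible. The pair is monotone on $Q$ by Lemma~\ref{lem:types}(a) and on each pair $\{p_0,q\}$ because no class is bad, so it is a doubled gridding of $B$. Since $B\notin\mathrm{Geom}(M)$, Lemma~\ref{lem:acyclic} gives (iii).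

(b) Suppose that $S\in\mathrm{Geom}(M)$, and let $(c,r)$ be a doubled gridding of $S$ without a cycle. Extend $c$ to $B$ by giving a new point the value of the nearest point of $S$ to its left, or $1$ if there is none, and extend $r$ using the nearest point of $S$ below. The extension is monotone, so it equals some $g_{\Theta,T}$ by Lemma~\ref{lem:types}(b). On $S$ its values are admissible and monotone and its digraph has no cycle, so none of (i)--(iii) holds for $S$, a contradiction. Hence $S\notin\mathrm{Geom}(M)$, and $S=B$ by minimality.
\end{proof}

It remains to find a small set that contains a violation for every $(\Theta,T)$.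

\subsection{Critical sequences}
Fix a type $\Theta$. By (E1), a cycle that passes through factor $j$ interacts with the rest of $B$ only through the letter at which it enters the factor and the letter at which it leaves. So the relevant information about a stretch of time is which letters it connects, and whether it contains a cycle by itself. For $0\le j\le d$ and $R\subseteq Q$ let $\mathcal P_j(R)$ be the set of those of the following $K^2+1$ properties that hold:
\begin{itemize}
\item $\Pi(a,a')$, for letters $a,a'$: there is a path of $G_{\Theta,j}$ inside $R$ from a point of letter $a$ to a point of letter $a'$;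
\item $\mathrm{Cyc}$: there is a cycle of $G_{\Theta,j}$ inside $R$.
\end{itemize}
If $R\subseteq R'$, then $\mathcal P_j(R)\subseteq\mathcal P_j(R')$. A single vertex is a path, so $\Pi(a,a)$ says that the letter $a$ occurs in $R$.

Given a time sequence $T$, we push its cuts to later times as long as this information does not change. Put $T_0^*=0$ and $T^*_{d+1}=N$, and for $j=0,\dots,d-1$ let $T^*_{j+1}$ be the largest integer $T'\in[T^*_j,N]$ with
\begin{equation}\label{eq:critical}
\mathcal P_j\bigl(Q(T^*_j,T']\bigr)=\mathcal P_j\bigl(Q(T^*_j,T_{j+1}]\bigr).
\end{equation}
The value $T'=\max(T_j^*,T_{j+1})$ satisfies \eqref{eq:critical}; when $T_{j+1}<T^*_j$ both sets of points are empty. Hence $T^*_{j+1}$ exists and is at least $T_j^*$ and at least $T_{j+1}$. So $T^*$ is a time sequence with $T^*_j\ge T_j$ for all $j$. We call it the \emph{critical sequence} of $T$. For a time sequence $T^*$ and a property $P\in\mathcal P_j(Q(T^*_j,T^*_{j+1}])$, the \emph{earliest window} for $(j,P)$ is the set $Q(T^*_j,T'']$, where $T''$ is least such that $P\in\mathcal P_j(Q(T^*_j,T''])$. It is contained in factor $j$ of $T^*$ and depends only on $\Theta,T^*,j,P$.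

\begin{lemma}\label{lem:critical}
Fix $\Theta$.
\begin{enumerate}
\item[(a)] At most $(K^2+2)^d$ sequences are critical sequences of some $T$.
\item[(b)] If $T^*$ is the critical sequence of $T$ and $P\in\mathcal P_j(Q(T^*_j,T^*_{j+1}])$, then the earliest window for $(j,P)$ is contained in factor $j$ of $T$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Fix $T^*_j$. As $T'$ grows from $T^*_j$ to $N$, the left side of \eqref{eq:critical} runs through a chain of subsets of a set with $K^2+1$ elements, so it takes at most $K^2+2$ values. The number $T^*_{j+1}$ is the last $T'$ at which one of these values is taken. So there are at most $K^2+2$ choices at each of the $d$ steps.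

(b) Let $Q(T^*_j,T'']$ be the window. We have $T^*_j\ge T_j$. If $j<d$, then \eqref{eq:critical} with $T'=T^*_{j+1}$ shows that $P\in\mathcal P_j(Q(T^*_j,T_{j+1}])$, so $T''\le T_{j+1}$. If $j=d$, then $T''\le N=T_{d+1}$.
\end{proof}

Part (b) is the general form of the inequality $T_j\le T_j^*<T^*_{j+1}+1\le T_{j+1}$ of Section~\ref{sub:model}: whatever occurs in a factor of $T^*$ occurs, at its earliest occurrence, in the corresponding factor of every $T$ that leads to $T^*$.

\subsection{Witness sets}

\begin{lemma}\label{lem:witness}
Let $\Theta$ be a type and let $T^*$ be a critical sequence for $\Theta$. There is a set $S(\Theta,T^*)\ni p_0$ with at most $2L(2L+1)$ points besides $p_0$ that contains a violation for $(\Theta,T)$ for every $T$ whose critical sequence is $T^*$.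
\end{lemma}

\begin{proof}
Since $T^*$ is a time sequence, $B$ contains a violation for $(\Theta,T^*)$ by Lemma~\ref{lem:reduction}(a). We move this violation into earliest windows. All choices below are made from $\Theta$ and $T^*$ alone, and $T$ denotes an arbitrary time sequence with critical sequence $T^*$.

\emph{Case 1: $(c_*,r_*)$ is not admissible.} Take $\{p_0\}$.

\emph{Case 2: some point has a bad class $(a,j)$ with respect to $T^*$.} Then $\Pi(a,a)$ holds in factor $j$ of $T^*$. Let $q_i$ be the first point of letter $a$ with $i>T^*_j$. The earliest window for $(j,\Pi(a,a))$ is $Q(T^*_j,i]$, so by Lemma~\ref{lem:critical}(b) the point $q_i$ has class $(a,j)$ with respect to $T$, and this class is bad for $\Theta$. Take $\{p_0,q_i\}$.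

\emph{Case 3: for some $j$, $\mathrm{Cyc}$ holds in factor $j$ of $T^*$.} Take $p_0$ and the vertices of a shortest cycle of $G_{\Theta,j}$ inside the earliest window for $(j,\mathrm{Cyc})$. It has at most $2L$ vertices by Lemma~\ref{lem:short}(a). By Lemma~\ref{lem:critical}(b) it lies in factor $j$ of $T$, so by (E2) it is a cycle of $G_{\Theta,T}$.

\emph{Case 4: none of the above.} Then the violation is a cycle of $G_{\Theta,T^*}$. Let $C$ be a shortest one, which has at most $2L$ vertices by Lemma~\ref{lem:short}(a). The set $\{p_0\}$ and the factors of $T^*$ partition $B$. The cycle $C$ is not contained in one part: $\{p_0\}$ is too small, and a cycle inside factor $j$ would be a cycle of $G_{\Theta,j}$ by (E2), which is Case~3. Cut $C$ at every edge that joins two different parts. This divides $C$ into at least $2$ and at most $2L$ segments, each equal to $\{p_0\}$ or a path inside one factor of $T^*$, and cyclically consecutive segments lie in different parts.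

Consider a segment in factor $j$ of $T^*$ that starts at a point of letter $a$ and ends at a point of letter $a'$. By (E2) it is a path of $G_{\Theta,j}$, so $\Pi(a,a')$ holds in factor $j$ of $T^*$. Replace the segment by a shortest path of $G_{\Theta,j}$ from a point of letter $a$ to a point of letter $a'$ inside the earliest window for $(j,\Pi(a,a'))$. The window is contained in factor $j$ of $T^*$, where $G_{\Theta,j}$ has no cycle, so the new path has at most $2L+1$ vertices by Lemma~\ref{lem:short}(b). By Lemma~\ref{lem:critical}(b) it lies in factor $j$ of $T$, and by (E2) it is a path of $G_{\Theta,T}$. Its endpoints have the classes $(a,j)$ and $(a',j)$ with respect to $T$, which are the classes of the old endpoints with respect to $T^*$. Each edge of $C$ between consecutive segments joins different factors, or a factor and $p_0$, so by (E1) the corresponding new endpoints are joined by an edge of $G_{\Theta,T}$ in the same direction. The new paths, together with $p_0$ if it was on $C$, therefore form a closed walk of $G_{\Theta,T}$ with at least two edges, and this walk contains a cycle. Take $p_0$ and the vertices of the new paths, at most $2L(2L+1)$ points besides $p_0$.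
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:upper}]
Let $S$ be the union of the sets $S(\Theta,T^*)$ over all types $\Theta$ and all critical sequences $T^*$ for $\Theta$. Every $T$ has a critical sequence, so $S$ contains a violation for every $(\Theta,T)$, and $S=B$ by Lemma~\ref{lem:reduction}(b). By Lemmas~\ref{lem:types}(c), \ref{lem:critical}(a) and~\ref{lem:witness},
\[
n\le1+4^d\cdot4|M|\cdot d!\cdot(K^2+2)^d\cdot2L(2L+1).
\]
Now $K^2+2\le64|M|^2+2\le66|M|^2$. From $L\le|M|+1$ we get $d=2L-2\le2|M|$, so $d!\le d^d\le(2|M|)^d$. Since $4\cdot2|M|\cdot66|M|^2=528|M|^3$,
\[
n\le1+8|M|\,L(2L+1)\,\bigl(528|M|^3\bigr)^{2L-2}.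
\]
For the order of growth put $k=|M|+1\ge2$. Then $8|M|L(2L+1)\le24k^3\le k^{13}$ and $528|M|^3\le2^{10}k^3\le k^{13}$, so the bound is at most $2k^{13(2L-1)}\le k^{26L}=2^{26L\log_2(|M|+1)}$. If $|M|\ge2$, then $k\le|M|^2$ and the bound is at most $|M|^{52L}$.
\end{proof}

\begin{remark}
Minimality of the basis element was used twice: to draw $B\setminus\{p_0\}$, which supplied the time axis and the bounded alphabet, and in Lemma~\ref{lem:reduction}(b). Since there are finitely many permutations of bounded length, Theorem~\ref{thm:upper} implies that the basis is finite. Since the criterion of Lemma~\ref{lem:acyclic} is a finite test, the basis can be computed by applying it to all permutations up to the stated length.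
\end{remark}

\begin{thebibliography}{9}

\bibitem{Braunfeld}
Samuel Braunfeld, \emph{Decidability in geometric grid classes of permutations}, arXiv:2308.04201 (2023).

\end{thebibliography}
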